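# Free and rotary: two transitive actions on one graph

## 1. The guess "no", tested on finite graphs and on the line

Graphs here are simple and undirected, and a group acts on a graph by graph automorphisms. The subject is a question from Sébastien Martineau, "On rotarily transitive graphs", arXiv:1605.06054 (2016).

**Definition.** A graph is *nice* if it is non-empty, connected and locally finite (every vertex has only finitely many neighbors). An action on a graph is *transitive* if it is transitive on vertices. It is *free* if no non-identity element fixes a vertex. It is *rotarily transitive* if it is transitive and *every* element of the group fixes at least one vertex.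

A nice graph with a free transitive action is the same thing as a Cayley graph. For example, $\mathbb Z$ acts on the bi-infinite line freely and transitively by translations. Rotarily transitive actions are harder to picture: each single element behaves like a rotation about some vertex, and yet the group moves any vertex to any other.

Can one nice infinite graph carry both a free transitive action and a rotarily transitive action, by two different groups? The natural first guess is no. The two conditions are opposite, since in one group no non-identity element has a fixed vertex, and in the other every element has one. Let us test the guess.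

**Finite graphs.** One counting lemma settles them, and it will return in Section 5.

**Lemma 1.** Let $F$ be a finite set with $N\ge 1$ elements, let $M\le \mathrm{Sym}(F)$ be transitive, and let $\sigma\in\mathrm{Sym}(F)$. Then the elements of the coset $\sigma M$ have on average exactly one fixed point.

*Proof.* Count the pairs $(\mu,f)\in M\times F$ with $\sigma\mu f=f$, that is, $\mu f=\sigma^{-1}f$. For fixed $f$, transitivity gives at least one such $\mu$, and then all of them form a coset of the stabilizer $M_f$. So there are $|M_f|=|M|/N$ of them. Summing over the $N$ points $f$ gives $|M|$ pairs, for $|M|=|\sigma M|$ permutations. $\square$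

Take $\sigma=1$. If a finite group acts transitively on $F$ and every element has a fixed point, then every element has exactly one. But the identity fixes all $N$ points, so $N=1$. Hence a finite rotarily transitive graph has exactly one vertex, and the question is only interesting for infinite graphs.

**The line.** Its automorphisms are the translations $n\mapsto n+c$ and the reflections $n\mapsto c-n$. A rotarily transitive group $G$ of automorphisms contains no non-trivial translation. The product of the reflections $n\mapsto c-n$ and $n\mapsto c'-n$ is the translation by $c-c'$, so $G$ contains at most one reflection. Then $|G|\le 2$, and $G$ is not transitive. The guess survives.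

## 2. Finite stabilizers exclude the pair of actions; trees fail for another reason

The argument for the line has a general form. A rotarily transitive action may be replaced by its image in the automorphism group, which is still rotarily transitive.

**Proposition 2.** Let $\Gamma$ be a nice infinite graph, let $G\le\mathrm{Aut}(\Gamma)$ act rotarily transitively and let $R\le\mathrm{Aut}(\Gamma)$ act freely and transitively.

(a) $R\cap G=1$, and every subgroup $A\le\mathrm{Aut}(\Gamma)$ containing $R$ and $G$ has infinite vertex stabilizers.

(b) All vertex stabilizers of $\mathrm{Aut}(\Gamma)$ are uncountable. In particular $\Gamma$ is not a Cayley graph with finite (let alone trivial) vertex stabilizers in its full automorphism group.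

*Proof of (a).* An element of $R\cap G$ fixes a vertex because it lies in $G$, so it is $1$ because it lies in $R$. Now suppose that $A\supseteq R\cup G$ and that $A_v$ is finite for some $v$. For $a\in A$ there is $\rho\in R$ with $av=\rho v$, so $\rho^{-1}a\in A_v$. Thus $A=RA_v$ and $[A:R]\le|A_v|<\infty$. Therefore $[G:G\cap R]\le[A:R]<\infty$, and since $G\cap R=1$, the group $G$ is finite. A finite group is not transitive on an infinite set, which is a contradiction.

*Proof of (b).* By (a) with $A=\mathrm{Aut}(\Gamma)$, the group $A_v$ is infinite for every $v$. As $\Gamma$ is connected and locally finite, the spheres $S_n$ of radius $n$ around $v$ are finite and cover the vertex set. So $A_v$ embeds in the compact Hausdorff group $\prod_n\mathrm{Sym}(S_n)$. Its image is closed: a limit of elements of $A_v$ agrees on each finite set of vertices with some automorphism, hence preserves adjacency and non-adjacency. So $A_v$ is a compact Hausdorff group. If it were countable, it would be a countable union of closed singletons. By the Baire category theorem one singleton would be open, by translation all would be, and a discrete compact space is finite, a contradiction. $\square$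

**The grid $\mathbb Z^d$.** The translations form a free transitive group, and the stabilizer of $0$ in the full automorphism group is finite, as we now check. Two vertices $v,\,v+2e_i$ have exactly one common neighbor, while $v$ and $v\pm e_i\pm e_j$ with $i\ne j$ have two. Hence automorphisms map straight lines to straight lines. Let an automorphism fix $0$ and all its neighbors. Then it fixes $2\varepsilon$ for every neighbor $\varepsilon$ of $0$ (go straight on). It also fixes $\varepsilon+\varepsilon'$ for neighbors $\varepsilon'\neq\pm\varepsilon$, since this is the common neighbor of $\varepsilon,\varepsilon'$ other than $0$. So it fixes all neighbors of each $\varepsilon$, and by connectedness, repeating this, it fixes everything. The stabilizer of $0$ therefore embeds in $\mathrm{Sym}(2d)$. By Proposition 2(a), the grid carries no rotarily transitive action.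

**Regular trees.** Proposition 2 sends us to Cayley graphs with large stabilizers, and the first that come to mind are the $d$-regular trees with $d\ge3$. (Such a tree is the Cayley graph of the free product of $d$ copies of $\mathbb Z/2$. For each $n$ some non-trivial automorphism fixes the ball of radius $n$ about $v$, so stabilizers are infinite, and they are uncountable by the compactness argument just given.) Trees fail too, for a different reason. For a vertex set $C$ write $C^*$ for its complement and $\delta C$ for the set of edges with exactly one endpoint in $C$.

**Lemma 3.** Let $\Gamma$ be nice, let $\delta C$ be finite, and let $g\in\mathrm{Aut}(\Gamma)$ satisfy $gC\subsetneq C$. Then $g$ fixes no vertex.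

*Proof.* Suppose that $gv=v$. The sets $g^nC$, $n\ge0$, strictly decrease, so they are pairwise distinct. If the endpoints of $\delta C$ lie in the ball $B(v,\rho)$, then so do those of $\delta(g^nC)=g^n\delta C$ for all $n$. The ball is finite, so only finitely many sets of edges occur as $\delta(g^nC)$. But a vertex set is determined up to complement by its boundary: whether $w'$ lies on the same side as $w$ is the parity of the number of times that a path from $w$ to $w'$ crosses the boundary, and $\Gamma$ is connected. So there are only finitely many sets $g^nC$, a contradiction. $\square$

**Lemma 4.** Let $\Gamma$ be nice and infinite, and let $G$ act transitively on it. Let $C$ be a vertex set with $\delta C$ finite and $C$, $C^*$ infinite, such that for every $g\in G$ one of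
$$C\subseteq gC,\qquad C\subseteq gC^*,\qquad C^*\subseteq gC,\qquad C^*\subseteq gC^* \tag{1}$$
holds. Then some $g\in G$ satisfies $gC\subsetneq C$. In particular, by Lemma 3, the action is not rotarily transitive.

*Proof.* Since $\Gamma$ is connected, $\delta C\ne\emptyset$. Let $u$ be an endpoint of an edge of $\delta C$, and choose $D$ such that $B(u,D)$ contains all endpoints of $\delta C$. As $C$ is infinite and balls are finite, there is $g\in G$ with $gu\in C$ at distance more than $D$ from all endpoints of $\delta C$. The ball $B(gu,D)$ contains no endpoint of $\delta C$, and each of its vertices is joined to $gu$ by a path inside it, which cannot cross $\delta C$. So $B(gu,D)\subseteq C$. This ball is $gB(u,D)$, so all endpoints of $g\delta C=\delta(gC)$ lie in $C$. An edge of $\delta(gC)$ has one endpoint in $gC$ and one in $gC^*$, hence $C$ meets both. This excludes the first two inclusions in (1), so $C^*\subseteq gC$ or $C^*\subseteq gC^*$. Taking complements, $gC^*\subseteq C$ or $gC\subseteq C$, and the inclusion is strict because $C$ meets both $gC$ and $gC^*$.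

If $gC\subsetneq C$ we are done. Otherwise $gC^*\subsetneq C$. The hypotheses are symmetric in $C$ and $C^*$, so there is also $g'\in G$ with $g'C\subsetneq C^*$ or $g'C^*\subsetneq C^*$. In the latter case $g'C\supsetneq C$, and $g'^{-1}$ is as desired. In the former, $gg'C\subsetneq gC^*\subsetneq C$, and $gg'$ is as desired. $\square$

In a $d$-regular tree with $d\ge2$, delete an edge $e$ and let $C$ and $C^*$ be the two components that remain. Both are infinite, and $\delta C=\{e\}$. To check (1), let $f=ge$. If $f=e$, then $gC$ is $C$ or $C^*$. If $f\ne e$, then $f$ lies in one of the two components, and the other one is connected and avoids $f$, so it is contained in $gC$ or in $gC^*$. So no regular tree is rotarily transitive.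

The guess has now survived finite graphs, grids and trees. It is nevertheless wrong, and Theorem 12 below gives a nice infinite graph with both actions.

## 3. Groups covered by the conjugates of a finite subgroup

Suppose that $G$ acts transitively and $H$ is the stabilizer of a vertex. The vertex set is then $G/H$, and $kgH=gH$ means $g^{-1}kg\in H$. So the action is rotarily transitive if and only if *every element of $G$ is conjugate into $H$*. By Lemma 1, a finite group is never covered by the conjugates of a proper subgroup. An infinite group can be, even with $H$ finite, and this is the one external input of the construction.

**Theorem 5** (S. V. Ivanov; A. Yu. Ol'shanskii, *Geometry of Defining Relations in Groups*, Kluwer 1991, Theorem 41.2). *For every sufficiently large prime $p$ there is an infinite $2$-generator group of exponent $p$ with exactly $p$ conjugacy classes.*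

**Lemma 6.** Let $Q$ be a non-trivial group of exponent $p$, with $p$ prime, having exactly $p$ conjugacy classes, and let $1\ne a\in Q$. Then every element of $Q$ is conjugate into $\langle a\rangle\cong\mathbb Z/p$.

*Proof.* It suffices to show that the $p$ elements $1,a,\dots,a^{p-1}$ are pairwise non-conjugate, since they then represent all $p$ classes. The identity is conjugate only to itself. Let $ta^it^{-1}=a^j$ with $1\le i,j\le p-1$. As $\langle a^i\rangle=\langle a\rangle=\langle a^j\rangle$, the element $t$ normalizes $\langle a\rangle$. The automorphism that it induces has order dividing $|\mathrm{Aut}(\mathbb Z/p)|=p-1$, and also dividing $p$, since $t^p=1$. So it is trivial and $a^j=a^i$. $\square$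

The next step turns such a pair $(G,H)$ into a graph.

**Definition.** Let $G$ be an infinite group generated by a finite symmetric set $S$, and let $H\le G$ be finite. The *coset graph* $X$ has vertex set $G/H$, and distinct $gH,g'H$ are adjacent if and only if $g^{-1}g'\in HSH$.

The condition does not depend on the representatives, and it is symmetric because $S$ is. It is unchanged when $g,g'$ are replaced by $kg,kg'$, so $G$ acts on $X$ transitively by left multiplication.

Here is a small example. Let $G$ be the infinite dihedral group acting on $\mathbb Z$, generated by $s:n\mapsto-n$ and $t:n\mapsto 1-n$, with $S=\{s,t\}$ and $H=\langle s\rangle$ the stabilizer of $0$. Then $G/H$ is $\mathbb Z$, and the neighbors of $0$ are $t(0)=1$ and $st(0)=-1$. So $X$ is the line. The action is not rotarily transitive, since $t$ fixes no integer.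

**Lemma 7.** A coset graph $X$ is nice and infinite. If every element of $G$ is conjugate into $H$, then $G$ acts on $X$ rotarily transitively.

*Proof.* The neighbors of $gH$ are among the finitely many cosets $ghsH$ with $h\in H$, $s\in S$, so $X$ is locally finite. If $g=s_1\cdots s_n$ with $s_j\in S$, then consecutive terms of $H,\ s_1H,\ s_1s_2H,\ \dots,\ gH$ are equal or adjacent, so $X$ is connected. It is infinite because $G$ is infinite and $H$ is finite. The last claim is the remark that opened this section. $\square$

So for a group $Q_p$ as in Theorem 5 and a subgroup $H_p$ of order $p$ we have a rotarily transitive action on a nice infinite graph $X_p$, with stabilizers of order $p$. What is missing is a free transitive action.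

## 4. Blow-ups, and free actions when $|H|$ divides $N$

The group $G$ acts freely on itself, and $G/H$ is $G$ with each coset, a set of $|H|$ points, collapsed to one vertex. So let us undo the collapse. For vertices of a graph write $x\simeq y$ for "equal or adjacent". A graph is the same thing as a reflexive symmetric relation $\simeq$.

**Definition.** The *strong product* $X\boxtimes Y$ has vertex set $V(X)\times V(Y)$, with $(x,y)\simeq(x',y')$ if and only if $x\simeq x'$ and $y\simeq y'$. The *blow-up* of $X$ is $X\boxtimes K_N$, where $K_N$ is the complete graph on $N$ vertices: each vertex becomes a clique of size $N$, and adjacent cliques are completely joined.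

From the description by $\simeq$, the product is associative and commutative up to isomorphism, and $K_M\boxtimes K_N\cong K_{MN}$. The strong product of nice graphs is nice: one moves along one coordinate at a time, and $\{z:z\simeq(x,y)\}$ is the product of two finite sets. If $L_i$ acts on $Y_i$, then $L_1\times L_2$ acts on $Y_1\boxtimes Y_2$. Finally, the relation $\simeq$ in $X\boxtimes K_N$ depends only on the first coordinates, so by choosing a bijection of each fiber with an $N$-element set we get the following principle.

> If a graph $E$ has a surjection $\pi:V(E)\to V(X)$ with all fibers of size $N$, and $e\simeq e'$ if and only if $\pi(e)\simeq\pi(e')$, then $E\cong X\boxtimes K_N$. $\hfill(2)$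

**Lemma 8.** Let $H$ be a finite subgroup of a group $G$, let $X$ be any graph on $G/H$ that is invariant under left multiplication by $G$, and let $C$ be a finite group. Then $X\boxtimes K_{|H||C|}$ admits a free transitive action of $G\times C$.

*Proof.* Define a graph on the set $G\times C$ by $(g,c)\simeq(g',c')$ if and only if $gH\simeq g'H$ in $X$. Left multiplication by $(k,d)$ sends these cosets to $kgH$ and $kg'H$, so it preserves $\simeq$. Left multiplication of a group on itself is transitive, and only the identity fixes a point. The map $(g,c)\mapsto gH$ has all fibers of size $|H||C|$, so (2) identifies the graph with $X\boxtimes K_{|H||C|}$. $\square$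

Blow-ups with $N\ge2$ of an infinite graph also have the uncountable stabilizers that Proposition 2 asks for, since the vertices within each fiber can be permuted independently. This alone is not enough. Consider $\text{line}\boxtimes K_2$, where $\{z: z\simeq(n,i)\}=\{n-1,n,n+1\}\times K_2$. This set determines $n$, so every automorphism permutes the fibers. A rotarily transitive group would then induce one on the line, and there is none. Our base $X_p$ does carry a rotarily transitive action, and the problem is now to lift it to the blow-up.

## 5. One prime: why $p$ points per fiber are too few

Let $G=Q_p$, $H=H_p$, $X=X_p$. By Lemma 8 with $C=1$ the graph $X\boxtimes K_p$ has a free transitive action. So we should like a rotarily transitive action on it.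

The first try is to let each fiber rotate. Take the vertices $(x,i)\in G/H\times\mathbb Z/p$. For finitely supported $w:G/H\to\mathbb Z/p$ and $k\in G$ consider the automorphism
$$(x,i)\mapsto(kx,\ i+w(kx)).$$
These maps form a transitive group. If $k=1$ there is a fixed vertex, because $w$ vanishes somewhere. If $k\ne1$, then $(x,i)$ is fixed if and only if $kx=x$ and $w(x)=0$. If $k$ has only finitely many fixed cosets, we may choose $w=1$ on all of them, and no vertex is fixed. This is where the attempt stops: nothing in Theorem 5 tells us that fixed sets are infinite. By the computation in Lemma 6, if $h\in H\setminus\{1\}$ fixes $gH$, that is, $g^{-1}hg\in H$, then $g^{-1}hg=h$. So the cosets fixed by $h$ are the $gH$ with $g$ in the centralizer of $h$. In the worst case the centralizer is $H$ itself, and $h$ fixes a single vertex of $X$. We want a construction that works in all cases, and in the worst case there is an exact obstruction.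

**Proposition 9.** Let $p$ be prime, and let $G$ act rotarily transitively on a nice infinite graph $X$ with $H=G_x$ of order $p$, such that some $h\in H\setminus\{1\}$ fixes only $x$. Suppose that $L$ acts rotarily transitively on $X\boxtimes K_N$, preserving the partition into fibers $\{y\}\times K_N$ and inducing on $X$ exactly the action of $G$ via a surjection $L\to G$. Then $N\equiv1\pmod p$.

**Step 1: reduce to one fiber.** Let $F$ be the fiber over $x$, let $K=\ker(L\to G)$, and let $L_x$ be the preimage of $H$ in $L$. Let $P$ and $M$ be the images of $L_x$ and $K$ in $\mathrm{Sym}(F)$. An element of $L$ that moves a point of $F$ to a point of $F$ preserves $F$, so it lies in $L_x$; hence $P$ is transitive on $F$. Also $M$ is normal in $P$, and $P/M$ is a quotient of $L_x/K\cong H\cong\mathbb Z/p$. Every $h'\in H\setminus\{1\}$ has $h$ as a power, so it fixes only $x$. An element of $L_x\setminus K$ maps to such an $h'$ and fixes some vertex of $X\boxtimes K_N$, which must lie over $x$. So *every element of $L_x\setminus K$ has a fixed point in $F$.*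

**Step 2: $M$ is transitive on $F$.** If it is not, its orbits are permuted transitively by $P/M$, hence by $L_x/K\cong\mathbb Z/p$. There is more than one orbit, so there are exactly $p$ of them, permuted regularly. Then an element of $L_x\setminus K$ (there is one, as $H\neq1$) moves every orbit and fixes no point of $F$, contrary to Step 1.

**Step 3: pick a lift of $h$ of $p$-power order on $F$.** Let $\ell\in L_x$ map to $h$, and let its image $\sigma\in P$ have order $p^sm$ with $p\nmid m$. Choose $u\equiv1\pmod{p^{\max(s,1)}}$ with $u\equiv0\pmod m$. Then $\ell^u$ maps to $h^u=h$, and $\sigma^u$ has order $p^s$. Replace $\ell$ by $\ell^u$ and $\sigma$ by $\sigma^u$.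

**Step 4: count.** By Lemma 1 the elements of $\sigma M$ have on average exactly one fixed point. Each is the image of an element of $\ell K\subseteq L_x\setminus K$, so by Step 1 it has at least one. Hence each has exactly one, in particular $\sigma$. The cycles of $\sigma$ have $p$-power length, so $|F|$ and the number of fixed points of $\sigma$ agree modulo $p$, and $N\equiv1\pmod p$. $\square$

The free action of Lemma 8 with $|H|=p$ needs $p\mid N$, and the rotary lift needs, in the worst case, $N\equiv1\pmod p$. For a single prime these conditions clash.

## 6. Affine maps on the fibers

Proposition 9 also tells us what to look for. Over its fixed vertex, $h$ should act on the fiber so that every perturbation by the group that moves points within that fiber still has exactly one fixed point. Affine maps do this. If the fiber is a finite vector space $V$, the perturbations are the translations, and $h$ acts linearly without non-zero fixed vectors, then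
$$v\mapsto hv+b\quad\text{has the fixed point}\quad v=(1-h)^{-1}b .$$
For instance, let $\mathbb Z/2$ act on $\mathbb F_3$ by $\pm1$. The map $v\mapsto-v+b$ fixes $v=b/2$, whatever $b$ is. Similarly $\mathbb Z/3$ acts on $\mathbb F_4$ by multiplication by cube roots of unity $\omega$, and for $\omega\neq1$ the map $v\mapsto\omega v+b$ has a fixed point since $1-\omega\ne0$.

**Lemma 10.** Let $G$ be an infinite finitely generated group and $H\le G$ a finite subgroup such that every element of $G$ is conjugate into $H$, and let $X$ be a coset graph on $G/H$. Let $V$ be a finite-dimensional vector space over a finite field with a linear action of $H$ such that no $h\in H\setminus\{1\}$ fixes a non-zero vector. Then $X\boxtimes K_{|V|}$ has a rotarily transitive action by a finitely generated torsion group $L$.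

**Step 1: attach a copy of $V$ to each coset so that $G$ acts and $gHg^{-1}$ acts over $gH$ as $H$ acts on $V$.** Let $E=(G\times V)/\!\sim$, where $(gh,v)\sim(g,hv)$ for $h\in H$. The classes are the orbits of the action $h\cdot(g,v)=(gh^{-1},hv)$ of $H$. Write $[g,v]$ for the class of $(g,v)$, and put $\pi([g,v])=gH$, which is well defined, and $E_x=\pi^{-1}(x)$. For fixed $g$ the map $v\mapsto[g,v]$ is a bijection $V\to E_{gH}$. It is onto because $[gh,v]=[g,hv]$. It is injective because $(g,v)\sim(g,v')$ means $(g,v')=(gh^{-1},hv)$ for some $h\in H$, which forces $h=1$ and $v'=v$. Carry the vector space structure of $V$ over to $E_{gH}$ by this bijection. The representative does not matter: the bijections for $g$ and for $gh$ differ by $v\mapsto hv$, which is linear.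

The group $G$ acts on $E$ by $k[g,v]=[kg,v]$. This is well defined, as $[kgh,v]=[kg,hv]$. In the coordinates given by $g$ and $kg$ it is the identity of $V$, so it maps $E_x$ linearly and bijectively onto $E_{kx}$. In the other direction, if $k=ghg^{-1}$ with $h\in H$, then
$$k[g,v]=[gh,v]=[g,hv], \tag{3}$$
so over its fixed coset $gH$ the element $k$ acts as $h$ does on $V$. In the dihedral example, with $V=\mathbb F_3$ and $s$ acting by $-1$, the reflection $tst^{-1}$ acts on the fiber over $tH$ by $[t,v]\mapsto[t,-v]$. (Only the construction of $E$ is illustrated here, since that pair does not satisfy the conjugacy hypothesis.)

Make $E$ a graph by $e\simeq e'$ if and only if $\pi(e)\simeq\pi(e')$ in $X$. All fibers have size $|V|$, so $E\cong X\boxtimes K_{|V|}$ by (2).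

**Step 2: add finitely supported translations.** Let $W$ be the additive group of sections $w:x\mapsto w(x)\in E_x$ with $w(x)=0$ for all but finitely many $x$. Put
$$t_w(e)=e+w(\pi(e)),$$
with addition in the fiber of $e$. Since $t_w$ preserves fibers, $t_wt_{w'}=t_{w+w'}$. For $k\in G$ define $kw\in W$ by $(kw)(kx)=k(w(x))$. As $k$ is linear between fibers,
$$k\,t_w\,k^{-1}(e)=k\bigl(k^{-1}e+w(k^{-1}\pi(e))\bigr)=e+(kw)(\pi(e)),\qquad\text{so}\qquad k\,t_w\,k^{-1}=t_{kw}.$$
Hence $t_wk\cdot t_{w'}k'=t_{w+kw'}\,kk'$ and $(t_wk)^{-1}=t_{-k^{-1}w}\,k^{-1}$, so
$$L=\{t_wk:\ w\in W,\ k\in G\}$$
is a group of permutations of $E$. Each $t_wk$ permutes the fibers as $k$ permutes $G/H$, and $\simeq$ on $E$ depends only on fibers, so $L$ acts by graph automorphisms. The action is transitive: $G$ permutes the fibers transitively, and the $t_w$ with $w$ supported at $x$ act transitively on $E_x$.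

**Step 3: every $t_wk$ fixes a vertex.** If $k=1$, then, since $w$ has finite support and $G/H$ is infinite, there is $x$ with $w(x)=0$, and $t_w$ fixes $E_x$ pointwise. (This is why $w$ must have finite support.) If $k\ne1$, write $k=ghg^{-1}$ with $h\in H\setminus\{1\}$, put $x=gH$ and write $w(x)=[g,b]$. By (3),
$$t_wk\,[g,v]=[g,hv+b],$$
so $[g,v]$ is fixed if and only if $(1-h)v=b$. Since $h$ fixes no non-zero vector, $1-h$ is injective on the finite-dimensional space $V$, hence invertible, and the equation has a solution.

**Step 4: $L$ is finitely generated and torsion.** Conjugating by $G$ the $|V|$ elements $t_w$ with $w$ supported at the coset $H$ gives all $t_w$ with $w$ supported at a single coset, and these generate $\{t_w:w\in W\}$. So $L$ is generated by these $|V|$ elements and a finite generating set of $G$. The subgroup $\{t_w\}$ is normal, and it is torsion since $V$ is a vector space over a finite field. The quotient of $L$ by it is a quotient of $G$, which is torsion because every element of $G$ is conjugate into the finite group $H$. So a power of any element of $L$ lies in the torsion group $\{t_w\}$, and $L$ is torsion. $\square$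

*Remark.* The proof works verbatim when $V$ is a finite direct sum of finite fields $\mathbb F_q$, possibly of different characteristics, with $H\cong\mathbb Z/p$ acting on each through an isomorphism with the group of $p$-th roots of unity in $\mathbb F_q$, where $q\equiv1\pmod p$: the map $1-h$ is still bijective for $h\neq1$. So for $|H|=p$ the condition $N\equiv1\pmod p$ of Proposition 9 is attained whenever $N$ is a product of prime powers each congruent to $1$ modulo $p$.

## 7. Two primes, each supplying the divisor that the other needs

In Lemma 10 the non-zero vectors of $V$ fall into $H$-orbits of size $|H|$, so $|V|\equiv1\pmod{|H|}$, whereas Lemma 8 needs $|H|$ to divide the blow-up factor. With two groups, of primes $p$ and $r$, the clash goes away. The factor $|V_1|$ must be $1$ modulo $p$, but it may be a power of $r$. The factor $|V_2|$ must be $1$ modulo $r$, but it may be a power of $p$. The product is then divisible by $pr$. Here is the statement in general.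

**Theorem 11.** For $i=1,\dots,k$ (with $k\ge1$) let $G_i$ be an infinite finitely generated group, and $H_i\le G_i$ a finite subgroup such that every element of $G_i$ is conjugate into $H_i$. Let $V_i$ be a finite-dimensional vector space over a finite field with a linear action of $H_i$ such that no non-identity element of $H_i$ fixes a non-zero vector. If $\prod_i|H_i|$ divides $N:=\prod_i|V_i|$, then for any coset graphs $X_i$ on $G_i/H_i$ the nice infinite graph
$$Y=X_1\boxtimes\dots\boxtimes X_k\boxtimes K_N$$
has both a free transitive action and a rotarily transitive action. The rotarily transitive action can be taken to be by a finitely generated torsion group.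

**Step 1: $Y$ is nice and infinite.** Each $X_i$ is nice and infinite by Lemma 7, and strong products of nice graphs are nice.

**Step 2: the rotarily transitive action.** Since $K_N\cong K_{|V_1|}\boxtimes\dots\boxtimes K_{|V_k|}$, we can regroup:
$$Y\cong(X_1\boxtimes K_{|V_1|})\boxtimes\dots\boxtimes(X_k\boxtimes K_{|V_k|}).$$
Lemma 10 gives finitely generated torsion groups $L_i$ acting rotarily transitively on the factors. Their product $L_1\times\dots\times L_k$ is finitely generated and torsion, and it acts transitively on $Y$. Given $(\ell_1,\dots,\ell_k)$, choose a vertex $y_i$ fixed by $\ell_i$ for each $i$; then $(y_1,\dots,y_k)$ is fixed. So the action is rotarily transitive.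

**Step 3: the free transitive action.** Let $G=\prod_iG_i$ and $H=\prod_iH_i$. The graph $X=X_1\boxtimes\dots\boxtimes X_k$ has vertex set $\prod_iG_i/H_i=G/H$ and is $G$-invariant. As $|H|$ divides $N$, let $C$ be a cyclic group of order $N/|H|$. By Lemma 8, $Y\cong X\boxtimes K_{|H||C|}$ admits a free transitive action of $G\times C$. $\blacksquare$

The case $k=1$ is in fact empty: $|V_1|\equiv1\pmod{|H_1|}$ together with $|H_1|$ dividing $|V_1|$ gives $|H_1|=1$, hence $G_1=1$. Two factors are the first chance, and they suffice.

**Theorem 12.** There is a nice infinite graph admitting both a free transitive action and a rotarily transitive action. Explicitly, let $p\ne r$ be primes to which Theorem 5 applies. Let $Q_p,Q_r$ be the corresponding groups, $H_p,H_r$ subgroups of order $p,r$, and $X_p,X_r$ coset graphs on $Q_p/H_p$, $Q_r/H_r$. Then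
$$X_p\boxtimes X_r\boxtimes K_N,\qquad N=r^{\,p-1}p^{\,r-1},$$
is such a graph.

*Proof.* Two distinct primes of this kind exist, since Theorem 5 covers all sufficiently large primes. The groups $Q_p$ and $Q_r$ are infinite and finitely generated. By Lemma 6 every element of $Q_p$ is conjugate into $H_p$, and every element of $Q_r$ into $H_r$.

Let $V_1=\mathbb F_{r^{p-1}}$. By Fermat, $p$ divides $r^{p-1}-1$, so the cyclic group $\mathbb F_{r^{p-1}}^\times$ has a subgroup of order $p$. Let $H_p$ act on $V_1$ by multiplication, through an isomorphism with this subgroup. If a non-identity element acts as $\zeta\ne1$ and $\zeta v=v$, then $(\zeta-1)v=0$, so $v=0$. Symmetrically, $r$ divides $p^{r-1}-1$, and $H_r$ acts on $V_2=\mathbb F_{p^{r-1}}$ without non-zero vectors fixed by a non-identity element. Finally,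
$$|H_p||H_r|=pr\quad\text{divides}\quad|V_1||V_2|=r^{p-1}p^{r-1}=N .$$
Theorem 11 with $k=2$ applies. $\blacksquare$

So the answer to the question is yes. There are infinitely many examples. One may vary $p$ and $r$, or replace the exponents $p-1$ and $r-1$ by arbitrary positive multiples $m(p-1)$ and $n(r-1)$. The proof does not change, because $p\mid r^{m(p-1)}-1$ and $r\mid p^{n(r-1)}-1$. The degrees are unbounded, as a vertex of degree $d$ in $X_p\boxtimes X_r$ gives vertices of degree $(d+1)N-1$.

## 8. One end, and growth faster than polynomial

The tests of Sections 1 and 2 can be pushed further, now for the rotarily transitive action alone. A nice infinite graph *has more than one end* if removing some finite set of vertices leaves at least two infinite components. For example, the line has, and so has every $d$-regular tree with $d\ge2$. The grid $\mathbb Z^2$ has exactly one end. A graph has *polynomial growth* if $|B(v,n)|\le c\,n^d$ for some constants $c,d$ and all $n\ge1$; the grids do.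

**Theorem 13.** Let $\Gamma$ be a nice infinite graph with a rotarily transitive action of $G$.

(c) $\Gamma$ has exactly one end.

(d) $\Gamma$ does not have polynomial growth.

*Proof.* We replace $G$ by its image in $\mathrm{Aut}(\Gamma)$.

**Part (c): find a cut as in the tree.** Suppose that $\Gamma$ has more than one end. By Dunwoody (*Cutting up graphs*, Combinatorica 2 (1982), 15–23) there is a set $C$ of vertices with $\delta C$ finite and $C,C^*$ infinite, such that for every $g\in\mathrm{Aut}(\Gamma)$ one of the four inclusions in (1) holds. For trees we saw this by hand. By Lemma 4 the action of $G$ is not rotarily transitive, a contradiction. Since $\Gamma$ is infinite, connected and locally finite, removing a finite set of vertices leaves finitely many components, at least one of them infinite. So $\Gamma$ has at least one end, hence exactly one.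

**Part (d): find an element of infinite order.** Suppose that $\Gamma$, which is vertex-transitive, has polynomial growth. By Trofimov (*Graphs with polynomial growth*, Math. USSR Sb. 51 (1985), 405–417) there is an $\mathrm{Aut}(\Gamma)$-invariant partition $\sigma$ of the vertex set into finite blocks such that $\mathrm{Aut}(\Gamma/\sigma)$ is finitely generated, virtually nilpotent (it has a nilpotent subgroup of finite index), and has finite vertex stabilizers. Let $\bar G$ be the image of $G$ in $\mathrm{Aut}(\Gamma/\sigma)$. It is transitive on the infinite set of blocks, so it is infinite. Subgroups of finitely generated virtually nilpotent groups are again finitely generated and virtually nilpotent. An infinite such group contains an element of infinite order, because finitely generated nilpotent torsion groups are finite. So some $\bar z\in\bar G$ has infinite order. It is the image of some $z\in G$, which fixes a vertex, so $\bar z$ fixes the block of that vertex. Then the infinitely many powers of $\bar z$ lie in a finite stabilizer, a contradiction. $\blacksquare$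

Together with Proposition 2 this says that any graph with both actions has uncountable stabilizers in its full automorphism group, exactly one end, and growth that is not polynomial. The graphs of Theorem 12 have all three properties.
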